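# A two-coloring of subgroups of a free group and Nielsen inequivalence of generating tuples

## 1. Adding one relator to a subgroup

Fix integers $k,m\ge 2$. Let $A=\{a_1,\dots,a_k\}$, $B=\{b_1,\dots,b_m\}$ and $F=F(A\cup B)$. Let $v_1,\dots,v_m$ be cyclically reduced words in $F(A)$ and $u_1,\dots,u_k$ cyclically reduced words in $F(B)$, all of the same length $n$. They define the group
$$G=\langle a_1,\dots,a_k,b_1,\dots,b_m\mid a_i=u_i(\bar b),\ b_j=v_j(\bar a)\ \text{ for }1\le i\le k,\ 1\le j\le m\rangle ,\tag{1}$$
with canonical map $\pi:F\to G$. Let
$$\mathcal R=\{v_jb_j^{-1}\}\cup\{u_ia_i^{-1}\},\qquad \mathcal R^{\pm}=\mathcal R\cup\mathcal R^{-1},\qquad N=n+1,\qquad M=k+m-1 .$$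
All elements of $\mathcal R^\pm$ are cyclically reduced of length $N$. Those of the form $(v_jb_j^{-1})^{\pm1}$ have *type A* (one $B$-letter, all others from $A$). Those of the form $(u_ia_i^{-1})^{\pm1}$ have *type B*.

Let $\mathcal S$ be the set of subgroups $K\le F$ with $\operatorname{rank}K\le M$ and $\pi(K)=G$. Both conditions are invariant under conjugation in $F$. Unless we speak of actual subgroups, we regard subgroups up to conjugacy.

**Definition (the relation $\approx$).** For $K_1,K_2\le F$ write $K_1\approx K_2$ if, after replacing each $K_i$ by a conjugate, $\langle K_1,\rho\rangle=\langle K_2,\rho\rangle$ for some $F$-conjugate $\rho$ of an element of $\mathcal R^\pm$.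

If $K_1\approx K_2$, then $\pi(K_1)$ and $\pi(K_2)$ are conjugate in $G$. The relation is reflexive and symmetric; transitivity is not claimed. *Example:* with $\rho=v_1b_1^{-1}$ we have $\langle F(A),\rho\rangle=\langle F(A),b_1\rangle$, so $F(A)\approx\langle F(A),b_1\rangle$.

The proof turns on a coloring
$$\tau:\mathcal S\to\{A,B\},\qquad \tau(F(A))=A,\qquad \tau(F(B))=B,\qquad \tau(K_1)=\tau(K_2)\ \text{ whenever }K_1\approx K_2 .\tag{2}$$
It exists when the words are chosen generically. It serves to show that one cannot walk from $F(A)$ to $F(B)$ by steps $\approx$ without leaving $\mathcal S$. The next section shows that certain Nielsen equivalences in $G$ would give exactly such a walk.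

## 2. Nielsen equivalence of $(\bar a,1,\dots,1)$ and $(\bar b,1,\dots,1)$

Two $s$-tuples of elements of a group are *Nielsen equivalent*, written $\sim$, if one is transformed into the other by finitely many moves of three kinds: permuting the entries, replacing an entry $g_i$ by $g_i^{-1}$, and replacing $g_i$ by $g_ig_j$ or $g_jg_i$ with $j\ne i$. Every move preserves the subgroup generated by the entries. Write $1^s$ for $s$ trivial entries. We use repeatedly:
$$\text{if the tuple }T\text{ generates }G,\text{ then }(T,1)\sim(T,x)\text{ for every }x\in G,\tag{3}$$
because $x$ is a word in the entries of $T$, and the last entry may be multiplied by these entries and their inverses one after the other.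

In (1) the $a_i$ generate $G$, since $b_j=v_j(\bar a)$, and so do the $b_j$. How many trivial entries must be added before the two generating tuples $\bar a$, $\bar b$ become equivalent? With $k+m$ entries in total they are equivalent. For $k=m=2$,
$$(a_1,a_2,1,1)\sim(a_1,a_2,b_1,b_2)\sim(1,1,b_1,b_2),$$
by (3), first because $a_1,a_2$ generate, then because $b_1,b_2$ generate. The same works in general. With three entries one gets to $(a_1,a_2,b_1)$, and then this method is stuck: to erase $a_1$ by (3) one would need the other two entries to generate $G$. In terms of subgroups, the successful route runs through $F$ itself, of rank $k+m=M+1$, which is not in $\mathcal S$.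

"Generic" is meant as follows. Let $\mathcal C_{m,A}$ be the set of $m$-tuples of cyclically reduced words of equal length in $F(A)$, and $\mathcal C_{k,B}$ the set of $k$-tuples of cyclically reduced words of equal length in $F(B)$. A subset is *generic* if the proportion of its tuples among all tuples with words of common length $n$ tends to $1$ as $n\to\infty$. For instance $\{v_1\neq v_2\}$ is generic: the excluded proportion is one over the number of cyclically reduced words of length $n$.

**Theorem 1.** For all $k,m\ge2$ there are generic sets $\mathcal U_k\subseteq\mathcal C_{k,B}$ and $\mathcal V_m\subseteq\mathcal C_{m,A}$ such that for all $u\in\mathcal U_k$, $v\in\mathcal V_m$ with $|u_1|=|v_1|$, in the group $G$ given by (1):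

(i) $(a_1,\dots,a_k,1^{m-1})\not\sim(b_1,\dots,b_m,1^{k-1})$;

(ii) for every $1\le t<m$ and all $g_1,\dots,g_{k-1}\in G$, $(a_1,\dots,a_k,1^t)\not\sim(b_1,\dots,b_{t+1},g_1,\dots,g_{k-1})$.

Part (ii) for $k\ge m$ was stated as a conjecture; the source of the problem is Ilya Kapovich and Richard Weidmann, "Nielsen equivalence in small cancellation groups", arXiv:1011.5862 (2010). So the conjecture is true, and the hypothesis $k\ge m$ is not needed. The known result of Kapovich and Weidmann is the case $t=1$, for all $k,m\ge2$.

**Proposition 2.** For suitable generic $\mathcal U_k,\mathcal V_m$ and all $u\in\mathcal U_k$, $v\in\mathcal V_m$ with $|u_1|=|v_1|$, a map $\tau$ as in (2) exists.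

**Step: (ii) follows from (i).** Suppose $(\bar a,1^t)\sim(b_1,\dots,b_{t+1},\bar g)$ with $\bar g=(g_1,\dots,g_{k-1})$. Append $m-1-t$ trivial entries on both sides. The right-hand tuple generates $G$, so by (3) the appended entries on the right may be replaced by $b_{t+2},\dots,b_m$. Thus $(\bar a,1^{m-1})\sim(b_1,\dots,b_m,\bar g)$. Since the $b_j$ generate $G$, (3) gives $(b_1,\dots,b_m,\bar g)\sim(b_1,\dots,b_m,1^{k-1})$. This contradicts (i).

**Step: (i) follows from Proposition 2.** Suppose $(\bar a,1^{m-1})\sim(\bar b,1^{k-1})$ in $G$. Perform the same moves in $F$ on $(a_1,\dots,a_k,1^{m-1})\in F^M$. The result is $x\in F^M$ with $\langle x\rangle=F(A)$ and $\pi(x)=(b_1,\dots,b_m,1^{k-1})$ entrywise. Let $y=(b_1,\dots,b_m,1^{k-1})\in F^M$. Each $y_ix_i^{-1}$ lies in $\ker\pi$, hence is a product of conjugates of elements of $\mathcal R^\pm$. So $x$ is transformed into $y$ by finitely many steps, each replacing one entry $z$ by $\rho z$, with $\rho$ a conjugate of an element of $\mathcal R^\pm$. If $K,K'$ are generated by the tuples before and after such a step, then $\langle K,\rho\rangle=\langle K',\rho\rangle$, so $K\approx K'$. All these subgroups are generated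 by $M$ elements and map onto $G$, since the image of the tuple never changes. So they lie in $\mathcal S$. Hence $\tau(F(A))=\tau(F(B))$, contradicting (2).

The rest of the notes proves Proposition 2.

## 3. Labelled graphs, cores and covers

**Graphs.** Graphs are finite, with oriented edges labelled by $(A\cup B)^{\pm1}$; the inverse $\bar g$ of an edge $g$ carries the inverse label. A graph is *folded* if distinct oriented edges with the same origin have distinct labels. An *$A$-graph* has all labels in $A^{\pm1}$. A vertex of an $A$-graph is *complete* if it has valence $2k$ (for $B$-graphs: $2m$), and the graph is *incomplete* if some vertex is not complete. *All paths are reduced* (no edge followed by its inverse). In a folded graph a path has a reduced label and is determined by its origin and its label. In any graph, a path with reduced label is reduced.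

For a connected graph $\Delta$ and a vertex $y$ let $\langle\Delta,y\rangle\le F$ be the image of $\pi_1(\Delta,y)$ under labelling, and $\langle\Delta\rangle$ its conjugacy class. Deleting hanging trees does not change $\langle\Delta\rangle$. Folding (identifying two edges with the same origin and label) does not change it either, and does not increase the number of edges. Clearly $\operatorname{rank}\langle\Delta\rangle\le b_1(\Delta)$, with equality if $\Delta$ is folded, since then labelling is injective on $\pi_1$.

**Core graphs.** Let $T$ be the Cayley tree of $F$; its vertices are the elements of $F$. For a finitely generated $K\neq1$ let $T_K$ be its minimal subtree and $\Gamma_K=T_K/K$. This graph is finite, connected, folded, has all valences $\ge2$, depends only on the conjugacy class of $K$, and satisfies $b_1(\Gamma_K)=\operatorname{rank}K$. If $y$ is the image of a vertex $x\in T_K$, then $\langle\Gamma_K,y\rangle=x^{-1}Kx$. We call a *core graph* any connected folded graph with all valences $\ge2$.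

*Every core graph $\Delta$ with $\langle\Delta,y\rangle=x^{-1}Lx$, $L\ne1$, is $\Gamma_L$, with $y$ the image of $x$.* Indeed, developing the universal cover of $\Delta$ into $T$ along labels, with a lift of $y$ going to $x$, is injective because $\Delta$ is folded. The image is an $L$-invariant subtree without leaves and with finite quotient $\Delta$. It contains $T_L$. If it were larger, the absence of leaves would give vertices at unbounded distance from $T_L$, which a finite quotient forbids. So folding and pruning any connected $\Delta$ with $\langle\Delta\rangle\ne1$ yields $\Gamma_{\langle\Delta\rangle}$. Let $V(K)$ be the number of edges of $\Gamma_K$. Then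
$$V(\langle\Delta\rangle)\le\#E(\Delta).\tag{4}$$

**Topological edges, segments, pieces.** Let $\Gamma$ be a core graph with $b_1(\Gamma)\ge2$. As $\sum_v(\mathrm{val}(v)-2)=2b_1(\Gamma)-2>0$, there are *branch vertices* (valence $\ge3$). The *topological edges* are the maximal arcs with interior vertices of valence $2$; their endpoints are branch vertices, possibly equal. If there are $V_0$ branch vertices and $E_0$ topological edges, then $E_0=V_0+b_1(\Gamma)-1$ and $2E_0\ge3V_0$, so $E_0\le3(b_1(\Gamma)-1)$. A *segment* is a nontrivial subarc of a topological edge. Cutting a path $t$ at all its interior passages through branch vertices gives its *pieces*. Each piece runs monotonically inside one topological edge and traverses each edge at most once. Every piece other than the first and the last is a full topological edge. If there are at least two pieces, the first ends and the last starts at a branch vertex. A closed path with cyclically reduced label is a cyclic concatenation of full topological edges.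

**Covers.** Let $\Gamma_A$ be the subgraph of all $A$-labelled edges of a folded graph $\Gamma$. An *A-cover* in $\Gamma$ is a component of $\Gamma_A$ all of whose vertices have valence $2k$ in $\Gamma_A$. Equivalently, it is a nonempty connected subgraph of $\Gamma_A$ with all $2k$ labels at each vertex, since foldedness leaves room for no further $A$-edges there. With $d$ vertices it has $dk$ edges and $b_1=d(k-1)+1\ge k$. *B-covers* are analogous, with $b_1\ge m$. *Examples for $k=2$:* the rose with loops $a_1,a_2$ is an A-cover with $d=1$. Two vertices, each with a loop $a_1$, joined by two $a_2$-edges in opposite directions, form an A-cover with $d=2$ and $b_1=4-2+1=3$. A loop labelled $a_1$ wedged with a long loop labelled by a word in $B$ contains no cover.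

Two consequences will be used throughout.

* Vertices of a cover have valence $\ge4$, while an edge in a segment of length $\ge2$ has an endpoint of valence $2$. So *no edge of a cover lies in a segment of length $\ge2$.*
* A cover has all valences $\ge2$, so it survives pruning: *a cover in a connected folded graph lies in its core.*

Call $K$, or $\Gamma_K$, *A-full* (*B-full*) if $\Gamma_K$ contains an A-cover (B-cover), and *full* if one of these holds.

**Lemma 3.** If $\operatorname{rank}K\le M$, then $K$ is not both A-full and B-full.

*Proof.* An A-cover and a B-cover have no common edge, so the sum of their first homology groups embeds in $H_1(\Gamma_K)$ and $b_1(\Gamma_K)\ge k+m>M$. $\square$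

The bound is exact: $F$ has rank $M+1$, and its rose is both A-full and B-full. The coloring we construct satisfies $\tau(K)=A$ if $K$ is A-full and $\tau(K)=B$ if $K$ is B-full. Since $\Gamma_{F(A)}$ is the rose on $A$ and $\Gamma_{F(B)}$ the rose on $B$, this includes the first two conditions of (2).

## 4. What generic words cannot do

Let $R=k+m$, $Q=3R$, $T_A=2kR+2$, $T_B=2mR+2$. Generic words should have only short repetitions and should not be readable inside small graphs with short topological edges. The second property rests on the following lemma.

**Lemma 4.** Let $\Delta$ be a connected folded incomplete $A$-graph with at most $R$ complete vertices, and $y$ the terminus of an oriented edge labelled $x$. Then some reduced word of length $T_A$ with first letter $\neq x^{-1}$ cannot be read from $y$ in $\Delta$.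

*Proof.* It suffices to find such a word of length $\le T_A$, since extensions of unreadable words are unreadable. If $y$ is incomplete, some label $z$ is missing at $y$. As $x^{-1}$ is present at $y$, $z\ne x^{-1}$, and the word $z$ works.

Let $y$ be complete. Let $\mathcal E$ be the set of oriented edges $g$ for which there is a path $g_1\cdots g_s$ from $y$ with $g_s=g$, with the label of $g_1$ different from $x^{-1}$, and with $g_1,\dots,g_{s-1}$ ending at complete vertices. Then $\mathcal E\ne\emptyset$.

*Some $g\in\mathcal E$ ends at an incomplete vertex $Y$.* Take a shortest such path. It repeats no oriented edge: if $g_i=g_j$ with $i<j$, then $g_1\cdots g_ig_{j+1}\cdots g_s$ is shorter, still reduced, and has the same first edge. The edges $g_1,\dots,g_{s-1}$ end at complete vertices, and exactly $2k$ oriented edges end at each of these, so $s-1\le2kR$. A label missing at $Y$ is not the inverse of the label of $g_s$, since $\bar g_s$ starts at $Y$. Appending it gives an unreadable reduced word of length $s+1\le T_A$.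

*All $g\in\mathcal E$ end at complete vertices.* Call $g'$ a successor of $g$, and $g$ a predecessor of $g'$, if $g'\ne\bar g$ starts at the terminus of $g$. Each $g\in\mathcal E$ has $2k-1$ successors, all in $\mathcal E$. Origins of elements of $\mathcal E$ are complete too, so each element of $\mathcal E$ has exactly $2k-1$ predecessors. The number of pairs (edge, successor) with both members in $\mathcal E$ is $(2k-1)\#\mathcal E$, counted by the first member. Counted by the second member, this forces all predecessors of elements of $\mathcal E$ to lie in $\mathcal E$. Let $w$ be the origin of some $g\in\mathcal E$. As $2k-1\ge3$, at least two edges $h_1\ne h_2$ into $w$ lie in $\mathcal E$. The successors of $h_1$ are all edges out of $w$ except $\bar h_1$, and likewise for $h_2$, so all edges out of $w$ lie in $\mathcal E$. Their termini are origins of their successors, which lie in $\mathcal E$. So the set of origins of $\mathcal E$ is closed under adjacency. By connectedness it contains all vertices, and all vertices are complete, a contradiction. $\square$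

**Constants.** Put $\beta_A=((2k-1)^{T_A}-1)^{1/T_A}<2k-1$ and $\beta_B=((2m-1)^{T_B}-1)^{1/T_B}<2m-1$. Fix $\kappa\in(0,\frac1{100}]$ with
$$(2k)^{6Q\kappa}\beta_A<2k-1,\qquad(2m)^{6Q\kappa}\beta_B<2m-1,\tag{5}$$
which is possible because $(2k)^{6Q\kappa}$ and $(2m)^{6Q\kappa}$ tend to $1$ as $\kappa\to0$. Put
$$\lambda=\kappa/32,\qquad\nu=\kappa-2\lambda=30\lambda,\qquad\nu_0=5\lambda,\qquad\mu=\nu_0+2\lambda=7\lambda .\tag{6}$$
These depend only on $k,m$. Their roles: overlaps are shorter than $\lambda N$, segments we may remove have length at least $\nu N$, and arcs we attach have length at most $\mu N$.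

**Definition (the sets $\mathcal V_m$, $\mathcal U_k$).** $\mathcal V_m$ is the set of $v\in\mathcal C_{m,A}$ with $\lambda N\ge3$ such that:

* (V1) every word of length $\ge\lambda N$ has at most one occurrence in the list $v_1,v_1^{-1},\dots,v_m,v_m^{-1}$;
* (V2) no subword of length $\ell=\lceil N/6\rceil$ of a $v_j^{\pm1}$ can be read from $y$ in $\Delta$, for any pair $(\Delta,y)$ such that $\Delta$ is a connected folded incomplete $A$-graph with at most $R$ complete vertices, obtained from a connected graph with at most $Q$ edges by subdividing its edges into arcs of length $<\kappa N$, and $y$ is a vertex of the unsubdivided graph.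

$\mathcal U_k$ is defined in the same way for $u$ and $B$. Note that $N\ge3/\lambda\ge9600$.

**Lemma 5.** $\mathcal V_m$ and $\mathcal U_k$ are generic.

*Proof* (for $\mathcal V_m$). The condition $\lambda N\ge 3$ holds for large $n$. Choosing letters from left to right, there are at least $2k(2k-1)^{n-2}(2k-2)\ge\frac89(2k-1)^n$ cyclically reduced words of length $n\ge2$, because $2k(2k-2)/(2k-1)^2=1-(2k-1)^{-2}\ge\frac89$. Exactly $(2k-1)^{n-p}$ reduced words of length $n$ have a prescribed reduced subword of length $p\ge1$ at a prescribed place.

*(V1).* Let $p=\lceil\lambda N\rceil$. Passing to prefixes, it suffices to treat words of length $p$. There are $O(n^2)$ choices of two places, so it is enough to bound the proportion for given places by a constant times $(2k-1)^{-p}$.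

* Coinciding blocks of $v_i^{\pm1}$ and $v_j^{\pm1}$ with $i\neq j$: given $v_i$, the word $v_j$ has a prescribed block, and the proportion is at most $\frac98(2k-1)^{-p}$.
* Two equal blocks of $v_j$ at places $p_1<p_2$, possibly overlapping: reading from left to right, each letter of the second block is determined by an earlier letter. So at most $2k(2k-1)^{n-1-p}$ words occur, a proportion of at most $\frac98\cdot\frac{2k}{2k-1}(2k-1)^{-p}$. Equal blocks of $v_j^{-1}$ amount to the same.
* Mutually inverse blocks $w,w^{-1}$ of $v_j$: if they are disjoint, the later one is determined by the earlier one and the same bound holds. If they overlap or coincide, the overlap $o\ne1$ is a suffix of $w$ and the prefix of $w^{-1}$ of the same length, which is the inverse of that suffix; or the same with the roles of $w,w^{-1}$ exchanged. So $o=o^{-1}$, impossible in a free group.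

*(V2).* There are finitely many unsubdivided graphs with a vertex. Each edge carries a reduced label of length $<\kappa N$, so there are at most $C(2k)^{Q\kappa N}$ pairs $(\Delta,y)$. For each pair, consider reduced words of length $\ell$ readable from $y$: one free letter, then blocks of length $T_A$, then fewer than $T_A$ free letters. After the first letter, Lemma 4 allows at most $(2k-1)^{T_A}-1=\beta_A^{T_A}$ continuations for each block. As $\beta_A>1$, at most $C\beta_A^\ell$ words can be read (constants $C$ may change and do not depend on $n$). As $N\le6\ell$, there are at most $C'\big((2k)^{6Q\kappa}\beta_A\big)^\ell=C'(\gamma(2k-1))^\ell$ bad words, with $\gamma<1$ by (5). A given word sits at a given place of $v_j$ or $v_j^{-1}$ with proportion at most $\frac98(2k-1)^{-\ell}$. So the proportion of $v_j$ for which $v_j$ or $v_j^{-1}$ contains a bad word is at most $C''n\gamma^\ell\to0$. $\square$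

*From now on fix $u\in\mathcal U_k$, $v\in\mathcal V_m$ with $|u_1|=|v_1|=n$.* For $r\in\mathcal R^\pm$ let $r^\infty$ be the periodic bi-infinite word.

**Lemma 6.** If a word $w$ with $|w|\ge\lambda N$ is a subword of $r^\infty$ at position $p$ and of $r'^\infty$ at position $p'$, with $r,r'\in\mathcal R^\pm$, then $r=r'$ and $p\equiv p'\bmod N$. In particular no word of length $\ge\lambda N$ is a subword of both $r^\infty$ and $(r^{-1})^\infty$.

*Proof.* We have $|w|\ge3$. A subword of $r^\infty$ of length $3$ has at least two letters from $A^{\pm1}$ if $r$ has type A, and at most one if $r$ has type B. So the types agree; say both are A. If $w$ has only $A$-letters, it is a subword of some $v_j^{\pm1}$ at both places, and (V1) applies. Otherwise $w$ contains a letter $b_j^{\pm1}$, which determines $j$, the orientation of the relator and the position modulo $N$. The last claim follows as $r\ne r^{-1}$. $\square$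

A presentation satisfies $C'(\lambda)$ if any word that is a common initial segment of two distinct cyclic permutations of relators or their inverses is shorter than $\lambda$ times the length of these relators. By Lemma 6 the presentation (1) satisfies $C'(\lambda)$, and $\lambda<1/6$. Greendlinger's lemma (Lyndon–Schupp, *Combinatorial Group Theory*, Thm V.4.4) then gives:
$$\begin{aligned}&\text{a nontrivial freely reduced word representing }1\text{ in }G\text{ contains a subword, of length}\\&>(1-3\lambda)N,\text{ of a cyclic permutation of some }r\in\mathcal R^\pm.\end{aligned}\tag{7}$$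
For example $a_1a_2a_1^{-1}a_2^{-1}$ is too short for this, so it is nontrivial in $G$. Hence $G$ is not cyclic, and every $K\in\mathcal S$ has $\operatorname{rank}K\ge2$.

## 5. Relator paths and the long segments they contain

**Definition (relator path).** A *relator path* is a path labelled by a subword of length $\le N$ of some $r^\infty$, $r\in\mathcal R^\pm$, where $r$ and the position are part of the data. (By Lemma 6 they are determined if the length is $\ge\lambda N$.) A relator path of type A is *absorbed* if one of its vertices lies in an A-cover; similarly for type B.

*Example.* In the rose $\Gamma_{F(A)}$ the closed path reading $v_1$ is a relator path of length $N-1$. It is absorbed, and no segment of this rose is longer than $1$. In the wedge of a loop $a_1$ and a loop labelled $u_2$, the loop $u_2$ is a relator path of type B and length $N-1$. It is unabsorbed, and is itself a segment. The next lemma says that this contrast is general.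

**Lemma 7.** Let $\Gamma$ be a core graph with $2\le b_1(\Gamma)\le R$ and $t$ an unabsorbed relator path in $\Gamma$ with $N/2\le|t|\le N$. Then $t$ has a subpath $e$ that is a segment, $|e|\ge\nu N$, such that $t$ traverses each edge of $e$ exactly once (counting both directions).

*Proof.* Say $t$ has type A. Its label contains at most one $B$-letter, so $t$ has a subpath $s$ labelled by a subword of some $v_j^{\pm1}$ with $|s|\ge(N/2-1)/2\ge N/5$.

**Step 1: some piece of $s$ has length $\ge\kappa N$.** Suppose not, and let $s=s_0s_1\cdots s_q$ be the pieces. Since $|s|\ge N/5>2\kappa N$, we have $q\ge2$. So $s'=s_1\cdots s_{q-1}$ consists of full topological edges of length $<\kappa N$, and $|s'|\ge N/5-2\kappa N\ge\frac{9}{50}N\ge\lceil N/6\rceil$. Let $\Delta\subseteq\Gamma_A$ be the union of the topological edges in $s'$. It is connected and folded, and consists of at most $3(R-1)\le Q$ arcs of length $<\kappa N$ between branch vertices of $\Gamma$. Since $s'$ is reduced, only its two ends can be leaves of $\Delta$. With $\sum_v(\mathrm{val}_\Delta(v)-2)=2b_1(\Delta)-2\le2R-2$, and leaves contributing at least $-2$ in total, the number of complete vertices is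 at most $2R/(2k-2)\le R$. Finally, $\Delta$ is incomplete, since otherwise it would be an A-cover meeting $t$. The prefix of length $\lceil N/6\rceil$ of $s'$, read from the branch vertex where $s'$ starts, contradicts (V2).

**Step 2: removing what is traversed again.** A piece of $s$ lies in a piece of $t$, so some piece $e_0$ of $t$, inside a topological edge $\varepsilon$, has $|e_0|\ge\kappa N$. Let $q\ne e_0$ be another piece of $t$ inside $\varepsilon$. Both are subarcs of $\varepsilon$, so their common edges form a subarc, which $t$ traverses twice. If the directions are opposite, its label is a subword of $r^\infty$ and of $(r^{-1})^\infty$. If they agree, it occurs in $r^\infty$ at two positions whose difference is nonzero and less than $N$ in absolute value. In both cases Lemma 6 shows that this subarc has length $<\lambda N$. Hence $q$ does not traverse all of $\varepsilon$, and $q$ is the first or last piece of $t$. It contains an end of $\varepsilon$, so it meets $e_0$ in a terminal piece of $e_0$ of length $<\lambda N$, or in no edge. Deleting these at most two terminal pieces from $e_0$ gives $e$ with $|e|\ge(\kappa-2\lambda)N=\nu N$. $\square$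

**Lemma 8.** For $K\in\mathcal S$, $\Gamma_K$ contains a relator path $t$ with $|t|\ge(1-4\lambda)N$.

*Proof.* Let $*$ be a vertex of $\Gamma_K$ and $K'=\langle\Gamma_K,*\rangle$, so $\pi(K')=G$. For each letter $x\in A\cup B$ choose a reduced word $w_x\in K'$ with $\pi(w_x)=\pi(x)$. If $w_x=x$ for all $x$, then $K'=F$ has rank $k+m>M$, which is impossible. So for some $x$ the element $w_xx^{-1}$ is nontrivial in $F$ and trivial in $G$. Its reduced form is $w_xx^{-1}$, or $w_x$ without its last letter. By (7), $w_x$ has a subword of a cyclic permutation of a relator of length $>(1-3\lambda)N-1\ge(1-4\lambda)N$, and $w_x$ is read along a path in $\Gamma_K$. $\square$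

## 6. Attaching a short arc and removing a long one

**Definition (completion).** Let $\Delta$ be a connected graph and $c$ a closed path in $\Delta$ whose label is a cyclic permutation of some $r\in\mathcal R^\pm$. For a visit of $c$ to a vertex $y$ let $\rho_y$ be the label of $c$ read from there. Write $K\vdash(\Delta,c)$ if some conjugate $K^*$ of $K$ satisfies $\langle K^*,\rho_y\rangle=\langle\Delta,y\rangle$.

This does not depend on $y$: moving along $c$ by a path labelled $g$ conjugates both $\rho_y$ and $\langle\Delta,y\rangle$ by $g$. It depends only on the pair $(\langle\Delta,y\rangle,\rho_y)$. If $K_1,K_2\vdash(\Delta,c)$, then $K_1\approx K_2$. *Example:* let $\Delta$ be the rose with loops $a_1,\dots,a_k,b_1$ and $c$ the loop reading $v_1b_1^{-1}$. Both $F(A)$ and $\langle F(A),b_1\rangle$ satisfy $\vdash(\Delta,c)$.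

For an arc $e$ of $\Delta$ whose interior vertices have valence $2$ in $\Delta$, let $\Delta-e$ be $\Delta$ without the edges and interior vertices of $e$.

**Lemma 9.** If $c$ traverses each edge of such an arc $e$ exactly once (counting both directions), then $\Delta-e$ is connected and $\langle\Delta-e\rangle\vdash(\Delta,c)$.

*Proof.* The label of $c$ is cyclically reduced, so $c$ cannot turn back inside $e$. Cyclically, and up to the orientation of $e$, $c=e\,c'$ with $c'$ in $\Delta-e$ joining the endpoints of $e$. Every component of $\Delta-e$ contains an endpoint of $e$, so $\Delta-e$ is connected. Let $y$ be the origin of $e$. Then $\pi_1(\Delta,y)$ is generated by $\pi_1(\Delta-e,y)$ and the loop $e\,c'$. Hence $\langle\Delta,y\rangle=\langle\langle\Delta-e,y\rangle,\rho_y\rangle$. $\square$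

**Lemma 10.** Let $t$ be a relator path (possibly of length $0$) in a connected graph $\Gamma$, and $\delta$ the word such that $\mathrm{label}(t)\,\delta$ is the corresponding cyclic permutation of an element of $\mathcal R^\pm$, so $|t|+|\delta|=N$. Let $\Gamma^\delta$ be $\Gamma$ with an arc labelled $\delta$ attached from the end of $t$ to its origin; if $\delta$ is empty, these two vertices are identified. Let $c=t\delta$. Then $\langle\Gamma^\delta,y\rangle=\langle\langle\Gamma,y\rangle,\rho_y\rangle$ for every vertex $y$ of $t$. In particular $\langle\Gamma\rangle\vdash(\Gamma^\delta,c)$. Moreover $b_1(\Gamma^\delta)\le b_1(\Gamma)+1$.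

*Proof.* $\pi_1(\Gamma^\delta,y)$ is generated by $\pi_1(\Gamma,y)$ and one loop through the new arc, for which we may take $c$ read from $y$. Identifying two vertices has the same effect as attaching an arc with empty label. If they already coincide and $\delta$ is empty, then $\rho_y\in\langle\Gamma,y\rangle$ and the claim is trivial. $\square$

**Lemma 11.** Let $\Gamma$ be a core graph with $b_1(\Gamma)\ge2$, $t$ a path in $\Gamma$, and $e$ a subpath of $t$ that is a segment, each edge of which is traversed exactly once by $t$. Then no endpoint of $t$ is an interior vertex of $e$.

*Proof.* Let $t=f_1\cdots f_l$, $e=f_i\cdots f_j$, and suppose the origin of $t$ is the interior vertex of $e$ between $f_h$ and $f_{h+1}$, $i\le h<j$. It has valence $2$, so $f_1\in\{\bar f_h,f_{h+1}\}$. If $f_1=f_{h+1}$, this edge is traversed at steps $1$ and $h+1$. If $f_1=\bar f_h$, then $h\ne1$ and it is traversed at steps $1$ and $h$. Both are excluded. For the terminus consider $t^{-1}$. $\square$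

**Definition (D-move).** Let $K\in\mathcal S$ and $\Gamma=\Gamma_K$. Let $t$ be a relator path in $\Gamma$ with $(1-\mu)N\le|t|\le N$, and $e$ a subpath of $t$ that is a segment, $|e|\ge\nu N$, each edge of which is traversed exactly once by $t$. Let $\delta$ complement $t$ as in Lemma 10. Put $K'=\langle\Gamma^\delta-e\rangle$ and write $K\to K'$.

By Lemma 11 the interior vertices of $e$ have valence $2$ in $\Gamma^\delta$, and $c=t\delta$ traverses $e$ exactly once, so $\Gamma^\delta-e$ makes sense and is connected.

*Example, $k=m=2$.* $K=\langle a_1,u_2(\bar b)\rangle$ maps onto $G$. Its core graph is the wedge of a loop $a_1$ and a loop $u_2$, so $V(K)=n+1$. With $t=e$ the loop $u_2$ we get $\delta=a_2^{-1}$, a single edge. Attaching it as a loop and removing $e$ leaves the rose on $A$. So $K\to F(A)$, and $V$ drops to $2$. The sizes are admissible since $1\le\lambda N$.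

**Lemma 12.** Let $K\in\mathcal S$.

(i) If $K\to K'$ with data $t,e,\delta$, then $K,K'\vdash(\Gamma_K^\delta,t\delta)$, $K\approx K'$, $K'\in\mathcal S$ and $V(K')<V(K)$.

(ii) If $K\to K'$ and $K$ is A-full (B-full), then $K'$ is A-full (B-full).

(iii) If $K$ is not full, it admits a D-move.

*Proof.* (i) The first claim is Lemma 10 for $K$ and Lemma 9 for $K'$. It gives $K\approx K'$, so $\pi(K')=G$. Removing $e$ from the connected graph $\Gamma_K^\delta$ leaves a connected graph, so $\operatorname{rank}K'\le b_1(\Gamma_K^\delta)-1\le b_1(\Gamma_K)\le M$. By (4), $V(K')\le V(K)+|\delta|-|e|\le V(K)+\mu N-\nu N<V(K)$.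

(ii) A cover $C$ in $\Gamma_K$ has no edge in $e$, since $|e|\ge2$, so $C\subseteq\Gamma_K^\delta-e$. After folding, its image is connected with all $A$-labels (resp. $B$-labels) at each vertex. So it is a cover, and it lies in the core.

(iii) Take $t$ from Lemma 8. There are no covers, so $t$ is unabsorbed. Since $2\le b_1(\Gamma_K)\le M\le R$, Lemma 7 gives $e$. Finally $4\lambda\le\mu$. $\square$

## 7. Descent by D-moves is not confluent

Lemma 12 suggests a plan: perform D-moves until none is possible, note that the final subgroup is full, and color $K$ by the type of the final subgroup. One would hope that the final subgroup does not depend on the choices. It does.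

Let $k=m=2$, so $M=3$. Write $u_2=pq$ as a reduced product with $|p|=\lfloor n/3\rfloor$, and let
$$K=\langle a_1,\ p\,a_1p^{-1},\ pq\rangle .$$
Its core graph has two branch vertices $*$ and $y$, an arc $p$ from $*$ to $y$, an arc $q$ from $y$ to $*$, and a loop $a_1$ at each of them. It is folded because $u_2$ is cyclically reduced. Its $b_1$ is $3$, and $\pi(K)\ni a_1,a_2$, so $K\in\mathcal S$. The closed path $t=pq$ has $\delta=a_2^{-1}$, and we may remove either $e=p$ or $e=q$:
$$K\to K_1=\langle a_1,a_2,q^{-1}a_1q\rangle,\qquad K\to K_2=\langle a_1,a_2,p\,a_1p^{-1}\rangle .$$
Here $V(K_1)=|q|+3\neq|p|+3=V(K_2)$, so $K_1,K_2$ are not conjugate.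

*Neither admits a D-move.* In $\Gamma_{K_1}$ (loops $a_1,a_2$ at $*$, arc $q$ from $y$ to $*$, loop $a_1$ at $y$) a segment $e$ of length $\ge\nu N$ lies in $q$. A relator path $t$ containing it, oriented suitably, reads $(u_2a_2^{-1})^\infty$ at the corresponding position, by Lemma 6. Backwards it cannot pass $y$: it would need an edge leaving $y$ labelled by the inverse of the last letter of $p$, while the labels leaving $y$ are $a_1^{\pm1}$ and the first letter of $q$. Forwards it may read $a_2^{-1}$ at $*$. The next letter would be the first letter of $p$, while the labels leaving $*$ are $a_1^{\pm1},a_2^{\pm1}$ and the inverse of the last letter of $q$, which differs from the first letter of $p$ because $u_2$ is cyclically reduced. So $|t|\le|q|+1<(1-\mu)N$. For $K_2$ the same argument gives $|t|\le|p|+1$.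

So two D-moves that use the *same* relator can end at different terminal subgroups, and no further descent will reconcile them. What does hold is $K_1\approx K_2$: with $\rho=u_2a_2^{-1}$ we have $u_2\,q^{-1}a_1q\,u_2^{-1}=p\,a_1p^{-1}$, so both $\langle K_1,\rho\rangle$ and $\langle K_2,\rho\rangle$ equal $\langle a_1,a_2,u_2,pa_1p^{-1}\rangle$. The colors agree as well, since both are A-full.

This tells us what to carry through an induction on $V$: not uniqueness of the terminal subgroup, but the statement that $\approx$ preserves the color, for all pairs of smaller subgroups. That statement settles two D-moves on the same relator at once. The price is that it must be re-proved at the next size, where $K_1\approx K_2$ is given through an overgroup $L$ with no size control. This is the work of Sections 9 and 10.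

## 8. The induction, and independence of the D-move

Let $\mathcal S_h=\{K\in\mathcal S:V(K)<h\}$. By induction on $h$ we construct $\tau$ on $\mathcal S_h$, each time extending the previous map, such that

* (a) $\tau(K)=A$ (resp. $B$) if $K$ is A-full (resp. B-full);
* (b) $\tau(K)=\tau(K')$ for every D-move $K\to K'$ with $K\in\mathcal S_h$;
* (S) $\tau(K_1)=\tau(K_2)$ if $K_1,K_2\in\mathcal S_h$ and $K_1\approx K_2$.

Condition (a) is consistent by Lemma 3, and $\mathcal S_0=\emptyset$. The union of these maps proves Proposition 2. Assume $\tau$ is constructed on $\mathcal S_h$; we extend it to $\mathcal S_{h+1}$. Let $V(K)=h$. Every D-move $K\to K'$ has $K'\in\mathcal S_h$.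

If $K$ is full, define $\tau(K)$ by (a); then (b) holds by Lemma 12(ii). Let $K$ be non-full. By Lemma 12(iii) it has a D-move. We show that any two D-moves $K\to K_1$ (data $t_1,e_1,\delta_1$) and $K\to K_2$ (data $t_2,e_2,\delta_2$) satisfy $\tau(K_1)=\tau(K_2)$, and then let $\tau(K)$ be the common value. This gives (a) and (b) on $\mathcal S_{h+1}$. Let $\Gamma=\Gamma_K$.

**Step 1: the coherent case, where some path $q$ with $|q|\ge\lambda N$ is a subpath of $t_1$ and of $t_2$ or $t_2^{-1}$.** Inverting the data of the second move if necessary (this does not change $K_2$), Lemma 6 says that $t_1$ and $t_2$ read the same relator at the same positions along $q$. So for a vertex $y$ of $q$, visited along $q$, the words $\rho_y$ for both moves coincide. By Lemma 10,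
$$\langle\Gamma^{\delta_1},y\rangle=\langle\langle\Gamma,y\rangle,\rho_y\rangle=\langle\Gamma^{\delta_2},y\rangle .$$
As $K_i\vdash(\Gamma^{\delta_i},t_i\delta_i)$ and this depends only on the pair $(\langle\Gamma^{\delta_i},y\rangle,\rho_y)$, we get $K_1\approx K_2$. By (S) on $\mathcal S_h$, $\tau(K_1)=\tau(K_2)$.

**Step 2: the incoherent case, choice of disjoint arcs.** Now there is no such $q$. Let $\varepsilon_1\supseteq e_1$ be the topological edge. A piece of $t_2$ that is all of $\varepsilon_1^{\pm1}$ would traverse $e_1$, giving a common subpath of length $\ge\nu N$. So only the first and last piece of $t_2$ can have edges in $\varepsilon_1$, and each meets $e_1$ in a subsegment of length $<\lambda N$ or in no edge. Removing these from $e_1$ leaves at most three segments of total length $\ge(\nu-2\lambda)N=28\lambda N$. So there is a subsegment $e_1^\circ\subseteq e_1$ with $|e_1^\circ|\ge\frac{28}3\lambda N>9\lambda N$ and no edge traversed by $t_2$. Choose $e_2^\circ\subseteq e_2$ similarly, with no edge traversed by $t_1$. Then: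

* $e_1^\circ,e_2^\circ$ are edge-disjoint, as $t_1$ traverses all edges of the first and none of the second;
* no endpoint of $t_1$ or $t_2$ is an interior vertex of $e_1^\circ$ or $e_2^\circ$. For $t_i$ and $e_i^\circ$ this is Lemma 11. An endpoint of $t_2$ interior to $e_1^\circ$, a vertex of valence $2$, would force $t_2$ to traverse an edge of $e_1^\circ$; similarly for $t_1$ and $e_2^\circ$;
* $K_i=\langle\Gamma^{\delta_i}-e_i^\circ\rangle$, since removing $e_i^\circ$ instead of $e_i$ only leaves hanging segments.

**Step 3: the incoherent case, a common smaller neighbor.** Let $c_i=t_i\delta_i$. Let $\Theta_1$ be the connected graph $\Gamma^{\delta_1}-e_1^\circ$ with $\delta_2$ attached along $t_2$, which lies in it. Let $\Theta_2$ be $\Gamma^{\delta_2}-e_2^\circ$ with $\delta_1$ attached along $t_1$. The graphs $\Theta_1-e_2^\circ$ and $\Theta_2-e_1^\circ$ coincide: both are $\Gamma$ with $\delta_1,\delta_2$ attached and $e_1^\circ,e_2^\circ$ removed. Let $K_c$ be the corresponding class. By Lemma 10, $K_1\vdash(\Theta_1,c_2)$. The interior vertices of $e_2^\circ$ have valence $2$ in $\Theta_1$, and $c_2$ traverses $e_2^\circ$ exactly once, so Lemma 9 gives $K_c\vdash(\Theta_1,c_2)$.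 Hence $K_1\approx K_c$. In the same way $K_2,K_c\vdash(\Theta_2,c_1)$ and $K_2\approx K_c$. Therefore $\pi(K_c)=G$. Further
$$\operatorname{rank}K_c\le b_1(\Theta_1)-1\le b_1(\Gamma^{\delta_1}-e_1^\circ)\le b_1(\Gamma)\le M,$$
$$V(K_c)\le h+|\delta_1|+|\delta_2|-|e_1^\circ|-|e_2^\circ|<h+14\lambda N-18\lambda N<h .$$
So $K_c\in\mathcal S_h$, and (S) on $\mathcal S_h$ gives $\tau(K_1)=\tau(K_c)=\tau(K_2)$.

Thus $\tau$ is defined on $\mathcal S_{h+1}$ and satisfies (a) and (b) there. It remains to prove (S) on $\mathcal S_{h+1}$.

## 9. Two long arcs traversed by the same relator

The situation left open by Section 7 is that of two subgroups obtained from one graph by deleting one or the other of two arcs on the same relator loop. When the arcs are long, this is settled now.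

**Lemma 13.** Let $\Sigma$ be a core graph, $b_1(\Sigma)\ge2$, $c$ a closed path in $\Sigma$ whose label is a cyclic permutation of $r\in\mathcal R^\pm$, and $\varepsilon_1\ne\varepsilon_2$ topological edges of $\Sigma$, each traversed exactly once by $c$, with $|\varepsilon_i|\ge\nu_0N$, such that $K_i=\langle\Sigma-\varepsilon_i\rangle\in\mathcal S_{h+1}$ for $i=1,2$. Then $\tau(K_1)=\tau(K_2)$.

*Proof.* By Lemma 9, $\Sigma-\varepsilon_i$ is connected. It is folded, so $\Gamma_{K_i}$ is its core and $b_1(\Sigma)=\operatorname{rank}K_1+1\le R$.

**Step 1: reduction to non-full subgroups.** If $K_1$ is A-full with A-cover $C$, then $C$ is also an A-cover in $\Sigma$. It has no edge in $\varepsilon_2$, because $|\varepsilon_2|\ge\nu_0N\ge2$. So it lies in $\Sigma-\varepsilon_2$ and in its core. Thus $K_2$ is A-full and $\tau(K_1)=\tau(K_2)=A$ by (a). The same holds for B and with indices exchanged. So assume both are non-full. Then $\Sigma$ contains no cover, since a cover has no edge in $\varepsilon_1$ and would lie in $\Gamma_{K_1}$.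

**Step 2: a relator path that avoids $c$.** By Lemma 8 there is a relator path $t'$ in $\Gamma_{K_1}\subseteq\Sigma-\varepsilon_1$ with $|t'|\ge(1-4\lambda)N$. We claim:
$$t'\text{ and }c^{\pm\infty}\text{ have no common subpath of length}\ge\lambda N.\tag{8}$$
Otherwise, by Lemma 6, $t'$ and $c^{\infty}$ or $c^{-\infty}$ read the same relator at the same positions along a common subpath. Since $\Sigma$ is folded they continue together, and $t'$ is a subpath of $c^{\pm\infty}$. But $c$ has length $N$ and traverses $\varepsilon_1$, which $t'$ avoids. So $|t'|\le N-|\varepsilon_1|\le(1-5\lambda)N$, a contradiction. In particular no subpath of $t'$ equals $\varepsilon_2^{\pm1}$.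

**Step 3: trimming.** *$t'$ has a subpath $t$ in $\Gamma_{K_1}\cap\Gamma_{K_2}$ with $|t|\ge(1-6\lambda)N$.* Let $s_0,\dots,s_q$ be the pieces of $t'$ in $\Sigma$. No piece is all of $\varepsilon_2^{\pm1}$, so a piece inside $\varepsilon_2$ is $s_0$ or $s_q$. Any such piece is a subpath of $c^{\pm\infty}$.

Suppose first that $\Sigma-\varepsilon_2$ has all valences $\ge2$. Then $\Gamma_{K_2}=\Sigma-\varepsilon_2$. Those of $s_0,s_q$ that lie in $\varepsilon_2$ have length $<\lambda N$ by (8). Remove them.

Otherwise some endpoint $p$ of $\varepsilon_2$ has valence $\le1$ in $\Sigma-\varepsilon_2$. As $p$ has valence $\ge3$ in $\Sigma$, $\varepsilon_2$ is a loop at $p$ and $p$ has valence $3$. Let $\sigma$ be the third topological edge at $p$, oriented towards $p$, with origin $p'$. Then $p'\neq p$, since a second end of $\sigma$ at $p$ would give valence $4$. As $p'$ has valence $\ge3$ in $\Sigma$, $\Gamma_{K_2}$ is $\Sigma$ without $\varepsilon_2$ and $\sigma$, except that $p'$ remains. Since $c$ traverses $\varepsilon_2$ exactly once and also traverses $\varepsilon_1\ne\varepsilon_2$, it comes to $\varepsilon_2$ along $\sigma$ and leaves along $\sigma^{-1}$. So, for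 a suitable orientation, $\sigma\varepsilon_2\sigma^{-1}$ is a cyclic subpath of $c$, and $\sigma\varepsilon_2^{-1}\sigma^{-1}$ is one of $c^{-1}$. Hence every subpath of $\sigma\varepsilon_2^{\pm1}$ or of $\varepsilon_2^{\pm1}\sigma^{-1}$ is a subpath of $c^{\pm\infty}$.

Consider a piece of $t'$ that lies in $\varepsilon_2$ or $\sigma$.

* If it lies in $\varepsilon_2$, it is $s_0$ or $s_q$.
* If it lies in $\sigma$ and runs towards $p$, then either $t'$ ends with this piece, or $t'$ continues at $p$. It cannot turn back into $\sigma$, so the next piece lies in $\varepsilon_2$. That piece is not $s_0$, so it is $s_q$. In both cases the piece lies in a final subpath of $t'$ that is a subpath of $\sigma\varepsilon_2^{\pm1}$.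
* If it lies in $\sigma$ and runs away from $p$, then by the same argument for $t'^{-1}$ it lies in an initial subpath of $t'$ that is a subpath of $\varepsilon_2^{\pm1}\sigma^{-1}$.

So each such piece lies in an initial or a final subpath of $t'$ that is a subpath of $c^{\pm\infty}$, and hence has length $<\lambda N$ by (8). Remove from $t'$ the longest initial and the longest final subpath that occur. What remains has length $\ge(1-6\lambda)N$ and consists of pieces in topological edges other than $\varepsilon_2,\sigma$, so it lies in $\Gamma_{K_2}$. As a subpath of $t'$ it lies in $\Gamma_{K_1}$.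

**Step 4: one segment for both.** $\Sigma$ contains no cover, so $t$ is unabsorbed in $\Sigma$. Lemma 7 in $\Sigma$ gives a subpath $e$ of $t$ that is a segment of $\Sigma$, $|e|\ge\nu N$, each edge traversed once by $t$. As $e$ lies in the subgraphs $\Gamma_{K_1},\Gamma_{K_2}$, it is a segment of both. Moreover $c$ traverses no edge of $e$. Otherwise $c$ would traverse the whole topological edge of $\Sigma$ containing $e$, and $e^{\pm1}$ would be a common subpath of $t'$ and $c^{\pm\infty}$ of length $\ge\nu N$, against (8).

**Step 5: simultaneous D-moves.** Let $\delta$ complement $t$. As $|t|\ge(1-6\lambda)N\ge(1-\mu)N$, the data $(t,e,\delta)$ define D-moves $K_i\to K_i'=\langle\Gamma_{K_i}^\delta-e\rangle$ for $i=1,2$. By (b), $\tau(K_i)=\tau(K_i')$, and $V(K_i')<V(K_i)\le h$, so $K_i'\in\mathcal S_h$. Put $\Theta=\Sigma^\delta-e$, connected by Lemmas 11 and 9. The graph $\Sigma-\varepsilon_i$ is $\Gamma_{K_i}$ with possibly one hanging stick. (For $i=2$ this was seen in Step 3, and for $i=1$ the same argument applies, since $c$ traverses $\varepsilon_2\ne\varepsilon_1$.) The stick is attached at a branch vertex of $\Sigma$, hence not at an interior vertex of $e$,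 and $t,e$ lie in $\Gamma_{K_i}$. So $K_i'=\langle\Theta-\varepsilon_i\rangle$. The closed path $c$ lies in $\Theta$ and traverses $\varepsilon_1$ and $\varepsilon_2$ exactly once each. The interior vertices of $\varepsilon_i$ have valence $2$ in $\Theta$, since $t$ lies in $\Sigma-\varepsilon_i$ and nothing was attached there. By Lemma 9, $K_1',K_2'\vdash(\Theta,c)$, so $K_1'\approx K_2'$, and (S) on $\mathcal S_h$ gives $\tau(K_1')=\tau(K_2')$. $\square$

## 10. The axis of the added relator, and (S) on $\mathcal S_{h+1}$

Let $K_1,K_2\in\mathcal S_{h+1}$ be actual subgroups with $\langle K_1,\rho\rangle=\langle K_2,\rho\rangle=:L$, where $\rho$ is conjugate to $r\in\mathcal R^\pm$. Let $A_\rho\subseteq T_L$ be the axis of $\rho$; its label is $r^\infty$, and $\rho$ translates it by $N$. Let $\Sigma=\Gamma_L$ and let $c$ be the closed path $A_\rho/\langle\rho\rangle\to\Sigma$. As $\pi(L)=G$ is not cyclic, $b_1(\Sigma)\ge2$.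

The next lemma compares $\Gamma_K$ with $\Sigma$. Either $\Sigma$ is $\Gamma_K$ plus a long arc on $c$, or $\Gamma_K$ already reads most of the relator.

**Lemma 14.** Let $K\in\mathcal S$ with $\langle K,\rho\rangle=L$. Then either

(1) $K=\langle\Sigma-\varepsilon\rangle$ for a topological edge $\varepsilon$ of $\Sigma$, traversed exactly once by $c$, with $|\varepsilon|\ge\nu_0N$; or

(2) $I=T_K\cap A_\rho$ contains a segment of length $>(1-\mu)N$.

*Proof.* Suppose (2) fails.

**Step 1: $I\neq\emptyset$.** Then $I=[x,x']$, oriented along $\rho$, with $\ell=|I|\le(1-\mu)N$. Let $y,y'\in\Gamma_K$ be the images of $x,x'$, let $s$ be the image of $I$, and $\delta$ the label of the axis from $x'$ to $\rho x$, so $|\delta|=N-\ell\ge\mu N$. The word $\mathrm{label}(s)\delta$ labels the axis from $x$ to $\rho x$, so as an element of $F$ it is $x^{-1}\rho x$. By Lemma 10,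
$$\langle\Gamma_K^\delta,y\rangle=\langle x^{-1}Kx,\,x^{-1}\rho x\rangle=x^{-1}Lx .$$
The links of $y,y'$ in $\Gamma_K$ are those of $x,x'$ in $T_K$, and the axis edges just after $x'$ and just before $x$ are not in $T_K$. So neither end of the arc $\delta$ folds with an edge of $\Gamma_K$. Hence $\Gamma_K^\delta$ is folded, except possibly when $y=y'$ and the two ends of $\delta$ fold with each other, that is, $\delta=g\delta'g^{-1}$ as a reduced product with $g\neq1$. Then take $g$ maximal; $\delta'\ne1$, as $\delta$ is reduced, and $\delta'$ is cyclically reduced. (For $\ell=0$ this does not happen, since $\delta$ is then a cyclic permutation of $r$ and so cyclically reduced.) In the exceptional case $g$ and $g^{-1}$ are subwords of $r^\infty$, so $g$ is a subword of $r^\infty$ and of $(r^{-1})^\infty$, and $|g|<\lambda N$ by Lemma 6. Folding produces $\Gamma_K$ with a stick labelled $g$ at $y$ and a loop labelled $\delta'$ at its end. This is folded, since $g\delta'g^{-1}$ is reduced, $\delta'$ is cyclically reduced, and the first letter of $g$ is not a label at $y$ in $\Gamma_K$.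

In all cases the folded graph has all valences $\ge2$. By Section 3 it is $\Sigma$, with $y$ the image of $x$, and $c$, read from there, is the path labelled $x^{-1}\rho x$, the image of $s\delta$. The arc $\delta$ (resp. the loop $\delta'$) has endpoints of valence $\ge3$, so it is a topological edge $\varepsilon$. As $s$ lies in $\Gamma_K$, $c$ traverses $\varepsilon$ exactly once. Further $|\varepsilon|\ge(\mu-2\lambda)N=\nu_0N$, and $\Sigma-\varepsilon$ is $\Gamma_K$ up to a hanging stick. This is (1).

**Step 2: $I=\emptyset$.** Let $[z,z']$ be the bridge from $T_K$ to $A_\rho$. Consider $\Gamma_K$, a stick at the image of $z$ labelled as $[z,z']$, and at its end a loop of length $N$ labelled by the axis from $z'$ to $\rho z'$. The first edge of the bridge is not in $T_K$, its last edge is not on the axis, and the label of the loop is cyclically reduced. So this graph is folded with all valences $\ge2$, and it represents $z^{-1}\langle K,\rho\rangle z=z^{-1}Lz$. Hence it is $\Sigma$, and the loop is $c$. Take $\varepsilon$ to be this loop. $\square$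

**Step: descending inside $L$.** Suppose (2) holds for $K\in\mathcal S_{h+1}$ with $\langle K,\rho\rangle=L$. Take a subsegment of $I$ of length $\le N$ and $\ge(1-\mu)N$, with origin $x$, oriented along $\rho$, and let $t$ be its image in $\Gamma_K$, a relator path with origin $y$. If $t$ is unabsorbed, Lemma 7 gives a D-move $K\to K'$ along $t$. Here $\mathrm{label}(t)\delta$ labels the axis from $x$ to $\rho x$, so $\rho_y=x^{-1}\rho x$. By Lemma 10, $\langle\Gamma_K^\delta,y\rangle=\langle x^{-1}Kx,x^{-1}\rho x\rangle=x^{-1}Lx$. Since $K'\vdash(\Gamma_K^\delta,t\delta)$, some conjugate $K'^*$ satisfies $\langle K'^*,x^{-1}\rho x\rangle=x^{-1}Lx$. Conjugating by $x$, a conjugate of $K'$, again denoted $K'$, satisfies $\langle K',\rho\rangle=L$. Also $\tau(K')=\tau(K)$ by (b), and $V(K')<V(K)$. Iterating from $K_1$ and from $K_2$, we reach $K_1^*,K_2^*\in\mathcal S_{h+1}$ with $\tau(K_i^*)=\tau(K_i)$ and $\langle K_i^*,\rho\rangle=L$, each satisfying (1), or satisfying (2) with $t$ absorbed. Call the latter case "absorbed".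

**Step: both satisfy (1), with edges $\varepsilon_1,\varepsilon_2$.** If $\varepsilon_1=\varepsilon_2$, then $K_1^*,K_2^*$ are conjugate and have the same color. Otherwise Lemma 13 gives $\tau(K_1^*)=\tau(K_2^*)$.

**Step: one of them, say $K_1^*$, is absorbed.** Say $r$ has type A. Then $K_1^*$ is A-full, so $\tau(K_1)=\tau(K_1^*)=A$. The label-preserving map $\Gamma_{K_1^*}=T_{K_1^*}/K_1^*\to T_L/L=\Sigma$ sends the A-cover met by $t$ onto a connected subgraph with all $A$-labels at each vertex, that is, onto an A-cover $\bar C$ of $\Sigma$. It sends $t$ to a subpath of $c^\infty$, so some vertex of $c$ lies in $\bar C$. All $N=n+1$ vertices of $c$ lie on its subpath of length $n$ labelled $v_j^{\pm1}$. This subpath lies in one component of $\Sigma_A$, which must be $\bar C$. So all $A$-edges of $c$ lie in $\bar C$.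

If $K_2^*$ satisfied (1), then $\varepsilon$, of length $\ge\nu_0N\ge2$ and traversed exactly once by $c$, would contain an $A$-edge of $c$, as $c$ has only one $B$-edge. This edge of $\bar C$ would lie in a segment of length $\ge2$, which is impossible by Section 3. So $K_2^*$ is absorbed as well. As $r$ has type A, it is A-full, and $\tau(K_2)=\tau(K_2^*)=A=\tau(K_1)$. Type B is identical.

Thus (S) holds on $\mathcal S_{h+1}$, the induction is complete, and Proposition 2 holds. With Section 2 this proves Theorem 1, and with it the conjecture. $\blacksquare$
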